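# Universal sentences about lattices of order-convex sets

## 1. Order-convex sets, their lattices, and universal sentences

Throughout, $(P,\trianglelefteq)$ is a partially ordered set (poset), finite or infinite, and $\triangleleft$ is its strict order. The empty poset is allowed.

**Definition (order-convex set).** A subset $X$ of $P$ is *order-convex* (or just convex) if $x\trianglelefteq z\trianglelefteq y$ and $x,y\in X$ imply $z\in X$.

*Example.* In the chain $0\triangleleft1\triangleleft2$ exactly one of the eight subsets is not convex, namely $\{0,2\}$. In an antichain every subset is convex.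

**Definition (the lattice $\mathbf{Co}(P)$).** $\mathbf{Co}(P)$ is the set of all convex subsets of $P$, ordered by inclusion. Intersections of convex sets are convex, so this is a lattice: $X\wedge Y=X\cap Y$, and $X\vee Y$ is the least convex set containing $X\cup Y$.

*Example.* For the chain $0\triangleleft1\triangleleft2$ the lattice has seven elements, and $\{0\}\vee\{2\}=\{0,1,2\}$. It is not distributive: $\{1\}\wedge(\{0\}\vee\{2\})=\{1\}$, while $(\{1\}\wedge\{0\})\vee(\{1\}\wedge\{2\})=\emptyset$.

**Definition (closures).** $\downarrow X=\{p:\ p\trianglelefteq x\text{ for some }x\in X\}$ and $\uparrow X=\{p:\ x\trianglelefteq p\text{ for some }x\in X\}$.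

*Example.* In the chain $0\triangleleft1\triangleleft2$ we have $\downarrow\{1\}=\{0,1\}$, $\uparrow\{1\}=\{1,2\}$, and their intersection is $\{1\}$.

**Definition (length).** $P$ has *length* $\le n$ if each of its chains has at most $n+1$ elements; "length $\le\infty$" is no restriction. For $n\in\{0,1,2,\dots\}\cup\{\infty\}$ put $\mathcal C_n=\{\mathbf{Co}(P):P\text{ of length}\le n\}$.

*Example.* Antichains have length $\le0$, and the chain $0\triangleleft1\triangleleft2$ has length $2$. The class $\mathcal C_\infty$ consists of all lattices $\mathbf{Co}(P)$.

**Definition (universal sentence, quasi-identity).** A *universal sentence* is $\forall\bar x\,\varphi(\bar x)$ with $\varphi$ quantifier-free in the language of lattices $(\vee,\wedge)$. A *quasi-identity* is a universal sentence of the form "$s_1=t_1$ and $\dots$ and $s_k=t_k$ imply $s=t$". We write $u\le v$ for the equation $u\vee v=v$. With $\varphi$ we associate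

- $\ell$, the number of symbol occurrences in the sentence;
- $T$, the set of all subterms of terms occurring in $\varphi$, and $m=|T|$. A subterm occurrence is determined by its main symbol, so $m\le\ell$;
- $E$, the set of equations $s=t$ occurring in $\varphi$.

*Example.* For the quasi-identity
$$x\vee y=x\vee z\quad\text{implies}\quad x\vee y=x\vee(y\wedge z)\tag{1}$$
$T=\{x,\ y,\ z,\ x\vee y,\ x\vee z,\ y\wedge z,\ x\vee(y\wedge z)\}$, so $m=7$, and $E$ consists of two equations.

**Definition (universal theory).** The *universal theory* of a class of lattices is the set of universal sentences that hold in all its members. It is *decidable* if an algorithm decides membership of a given sentence.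

*Example.* We check in Section 3 that (1) belongs to the universal theory of all lattices $\mathbf{Co}(P)$. Distributivity does not, by the seven-element example.

## 2. Decidability of the universal theory: the problem and Theorem A

The problem comes from Marina V. Semenova and Friedrich Wehrung, "Sublattices of lattices of order-convex sets, I. The main representation theorem", arXiv:math/0501341 (2005):

*Is the universal theory of all lattices of the form $\mathbf{Co}(P)$ decidable?*

The following is known. The variety generated by all lattices $\mathbf{Co}(P)$ is generated by those with $P$ finite, and it is decidable whether a lattice identity holds in all $\mathbf{Co}(P)$; it suffices to check all $P$ with $|P|$ at most the maximum length of the two terms. A lattice embeds into some $\mathbf{Co}(P)$ if and only if it satisfies three specific identities. Every finite lattice $L$ that embeds into some $\mathbf{Co}(P)$ embeds into one with $P$ finite and $|P|\le 2|\mathrm J(L)|^2-5|\mathrm J(L)|+4$, where $\mathrm J(L)$ is the set of join-irreducible elements. These facts concern identities or finite lattices. A general universal sentence has hypotheses, and a counterexample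 to it does not come to us inside a finite lattice.

**Theorem A (finite model property).** If $\forall\bar x\,\varphi$ fails in some member of $\mathcal C_n$, then it fails in $\mathbf{Co}(Q)$ for some finite $Q$ of length $\le n$, with $|Q|\le4^m$ if $n=\infty$ and $|Q|\le(n+1)4^m$ if $n<\infty$. If it fails in $\mathbf{Co}(P)$ for a chain $P$, it fails in $\mathbf{Co}(Q)$ for a chain $Q$ with $|Q|\le2m+1$. Consequently the universal theory of all lattices $\mathbf{Co}(P)$ is decidable, and so are those of each $\mathcal C_n$ and of $\{\mathbf{Co}(P):P\text{ a chain}\}$.

So the answer is yes. Three further theorems are proved below: B determines the complexity, C shows that the exponential size bound cannot be avoided, and D shows that decidability is lost for arbitrary first-order sentences.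

## 3. The join formula, antichains, and one quasi-identity by hand

Everything rests on describing joins through closures.

**Lemma 1.** Let $X,Y\in\mathbf{Co}(P)$.

(i) $X=\downarrow X\cap\uparrow X$.

(ii) $X\vee Y=(\downarrow X\cup\downarrow Y)\cap(\uparrow X\cup\uparrow Y)$.

(iii) $\downarrow(X\vee Y)=\downarrow X\cup\downarrow Y$ and $\uparrow(X\vee Y)=\uparrow X\cup\uparrow Y$.

**Proof.** (i) A point of $\downarrow X\cap\uparrow X$ lies between two points of $X$, so it is in $X$ by convexity; the other inclusion is clear.

(ii) The right side is the intersection of a down-set and an up-set, hence convex, and it contains $X\cup Y$. Conversely, each of its points is below some point of $X\cup Y$ and above some point of $X\cup Y$, so it lies in every convex set containing $X\cup Y$.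

(iii) By (ii), $X\vee Y\subseteq\downarrow X\cup\downarrow Y$, and the latter is a down-set, so $\downarrow(X\vee Y)\subseteq\downarrow X\cup\downarrow Y$. The other inclusion holds because $X,Y\subseteq X\vee Y$. The second equation is dual. $\square$

*Antichains.* Let $P$ be an antichain; then $\mathbf{Co}(P)$ is the power set of $P$ and $\vee$ is union. Suppose $\varphi$ fails under an assignment giving the terms $s\in T$ the values $X_s$. For each false equation $s=t$ in $E$ choose a point lying in exactly one of $X_s,X_t$, and let $Q$ be the set of chosen points. The map $X\mapsto X\cap Q$ preserves unions and intersections, so true equations stay true, false ones stay false, and $\varphi$ fails in $\mathbf{Co}(Q)$ with $|Q|\le|E|$.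

*The quasi-identity (1) holds in every $\mathbf{Co}(P)$.* Let $X\vee Y=X\vee Z$. It suffices to show $Y\subseteq X\vee(Y\wedge Z)$. Let $p\in Y$. If $p\in X$ or $p\in Z$ there is nothing to do. Otherwise $p\in X\vee Z$, and since $p\notin X=\downarrow X\cap\uparrow X$ and $p\notin Z=\downarrow Z\cap\uparrow Z$, Lemma 1(ii) leaves $p\in\uparrow X\cap\downarrow Z$ or $p\in\downarrow X\cap\uparrow Z$. By duality assume the first, and take $q\in Z$ with $p\trianglelefteq q$. If $q\in\downarrow X$, then $p\in\downarrow X\cap\uparrow X=X$, which is excluded. As $q\in Z\subseteq X\vee Y\subseteq\downarrow X\cup\downarrow Y$, there is $y\in Y$ with $p\trianglelefteq q\trianglelefteq y$, so $q\in Y$ by convexity. Thus $q\in Y\cap Z$, and $p\in\uparrow X\cap\downarrow(Y\cap Z)\subseteq X\vee(Y\wedge Z)$.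

The argument found a *witness* $q$ for the membership of $p$ in a join, and one witness was enough.

## 4. Finite subsets lose joins: the infinite fence

The natural plan is to copy the antichain argument. Take a failing assignment in $\mathbf{Co}(P)$, choose a finite $F\subseteq P$ with the induced order, and replace every value $X_s$ by $X_s\cap F$. Intersections survive, and $X\cap F$ is convex in $F$. Joins need care: if $p\in F$ lies in $X\vee Y$, we must also put into $F$ points of $X\cup Y$ below and above $p$. The hypotheses of a quasi-identity apply to these new points too, so they need witnesses in turn. Here is a case where this never stops.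

**Example (the fence).** Let $P$ consist of $\mathsf l,\mathsf r$ and $p_i,q_i$ ($i\ge0$). Let $\mathsf l$ be the least and $\mathsf r$ the greatest element, and let the only other strict relations be $p_i\triangleleft q_i$ and $p_{i+1}\triangleleft q_i$. The length is $3$. Consider the quasi-identity
$$x^0\le y^0\vee l,\quad y^0\le x^1\vee r,\quad x^1\le y^1\vee l,\quad y^1\le x^0\vee r\quad\text{imply}\quad x^0\le l\tag{2}$$
with values $L=\{\mathsf l\}$, $R=\{\mathsf r\}$, $X^\sigma=\{p_i:i\equiv\sigma\bmod 2\}$, $Y^\sigma=\{q_i:i\equiv\sigma\bmod 2\}$. The hypotheses hold because $\mathsf l\triangleleft p_i\triangleleft q_i$ and $p_{i+1}\triangleleft q_i\triangleleft\mathsf r$. The conclusion fails at $p_0$.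

Suppose $F\subseteq P$ contains $p_0$ and the values intersected with $F$ satisfy the hypotheses of (2) in $\mathbf{Co}(F)$. If $p_i\in F$ with $i\equiv\sigma$, then by Lemma 1 in $F$ some element of $(Y^\sigma\cup L)\cap F$ is above $p_i$. The element $\mathsf l$ is not, and the only $q$'s above $p_i$ are $q_i$ and $q_{i-1}$ (if $i\geq1$), of which only $q_i$ has the right parity; so $q_i\in F$. Then some element of $(X^{1-\sigma}\cup R)\cap F$ is below $q_i$; it is not $\mathsf r$, and of $p_i,p_{i+1}$ only $p_{i+1}$ has the right parity. So $p_{i+1}\in F$, and by induction $F$ is infinite. No finite subset containing $p_0$ works.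

Yet the fence repeats itself, so we should identify points instead of discarding them. Identifying points with the same memberships $\{s:p\in X_s\}$ is too crude. In a chain $a\triangleleft b\triangleleft c$ with one value $X=\{b\}$, the points $a$ and $c$ have the same (empty) membership set, and the image of the order would put the class of $b$ both above and below the class of $a$. Lemma 1 says what else to remember. Joins are computed from $\downarrow$ and $\uparrow$ of the values, so we record for each point which values it lies *below* and which it lies *above*. These records also carry a natural order, because moving up in $P$ can only shrink the first and enlarge the second.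

## 5. Types, saturation, and the proof of Theorem A

Fix $\varphi$, $T$, $E$ and $n$.

**Definition (type).** For $n=\infty$ a *type* is a pair $\tau=(D_\tau,U_\tau)$ of subsets of $T$, with $\tau\le\tau'$ if and only if $D_\tau\supseteq D_{\tau'}$ and $U_\tau\subseteq U_{\tau'}$. For $n<\infty$ a type is a triple $(D_\tau,U_\tau,r_\tau)$ with $r_\tau\in\{0,\dots,n\}$, and $\tau\le\tau'$ if and only if $\tau=\tau'$ or ($D_\tau\supseteq D_{\tau'}$, $U_\tau\subseteq U_{\tau'}$ and $r_\tau<r_{\tau'}$). In both cases put $M_\tau=D_\tau\cap U_\tau$.

Both relations are partial orders. For triples, antisymmetry and transitivity follow because $r$ strictly increases along strict inequalities; for the same reason a chain of triples has at most $n+1$ elements. In both cases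
$$\tau\le\tau'\ \text{ implies }\ D_\tau\supseteq D_{\tau'}\ \text{ and }\ U_\tau\subseteq U_{\tau'}.\tag{3}$$
There are $4^m$ pairs and $(n+1)4^m$ triples.

Given values $X_s$ ($s\in T$) in $\mathbf{Co}(P)$ with $P$ of length $\le n$, put for $p\in P$
$$D(p)=\{s\in T:p\in\downarrow X_s\},\qquad U(p)=\{s\in T:p\in\uparrow X_s\},\qquad \mathrm{tp}(p)=(D(p),U(p)),$$
and for $n<\infty$ append the third component $h(p)=\max\{|C|:C\text{ a chain with greatest element }p\}-1\in\{0,\dots,n\}$.

*Examples.* In the chain $a\triangleleft b\triangleleft c$ with $X_x=\{b\}$, the pairs of $a,b,c$ are $(\{x\},\emptyset)$, $(\{x\},\{x\})$, $(\emptyset,\{x\})$, and they increase in this order.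

For the fence, all terms of (2) are joins of variables, so by Lemma 1(iii) the types are determined by the variables in them, and comparing types means comparing these variables. Here they are ($k\ge0$):

| point | variables in $D$ | variables in $U$ |
|---|---|---|
| $\mathsf l$ | $l,x^0,x^1,y^0,y^1,r$ | $l$ |
| $p_0$ | $x^0,y^0,r$ | $x^0,l$ |
| $p_{2k+2}$ | $x^0,y^0,y^1,r$ | $x^0,l$ |
| $p_{2k+1}$ | $x^1,y^0,y^1,r$ | $x^1,l$ |
| $q_{2k}$ | $y^0,r$ | $y^0,x^0,x^1,l$ |
| $q_{2k+1}$ | $y^1,r$ | $y^1,x^0,x^1,l$ |
| $\mathsf r$ | $r$ | $l,x^0,x^1,y^0,y^1,r$ |

There are seven pairs. Note that $\mathrm{tp}(p_2)<\mathrm{tp}(p_0)$ although $p_2$ and $p_0$ are incomparable: the pairs have comparabilities of their own. In particular $\mathrm{tp}(\mathsf l)<\mathrm{tp}(p_2)<\mathrm{tp}(p_0)<\mathrm{tp}(q_0)<\mathrm{tp}(\mathsf r)$ has five elements, while the fence has length $3$. This is why a third component is needed when the length is to be preserved. With it, $h(p_2)=h(p_0)=1$, and the two types become incomparable.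

Which sets of types behave like the types of an actual poset? Let $\varepsilon:E\to\{\text{true},\text{false}\}$ be a *truth pattern*.

**Definition (coherent type).** A type $\tau$ is *$\varepsilon$-coherent* if

- (a) for $s\vee t\in T$: $s\vee t\in D_\tau$ if and only if $s\in D_\tau$ or $t\in D_\tau$; likewise for $U_\tau$;
- (b) for $s\wedge t\in T$: $s\wedge t\in M_\tau$ if and only if $s\in M_\tau$ and $t\in M_\tau$;
- (c) for $(s=t)\in E$ with $\varepsilon(s=t)$ true: $s\in D_\tau$ if and only if $t\in D_\tau$, and $s\in U_\tau$ if and only if $t\in U_\tau$.

**Definition (saturated set).** A set $Q$ of types is *saturated* if for every $\tau\in Q$: for each $s\in D_\tau$ there is $\tau'\in Q$ with $\tau\le\tau'$ and $s\in M_{\tau'}$; and for each $s\in U_\tau$ there is $\tau'\in Q$ with $\tau'\le\tau$ and $s\in M_{\tau'}$.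

*Example.* With $T=\{x\}$ and $n=\infty$, the set $\{(\{x\},\emptyset)\}$ is not saturated, since nothing in it has $x$ in $M$. Adding $(\{x\},\{x\})$ makes it saturated. Condition (b) speaks of $M$ only: in the chain $a\triangleleft b\triangleleft c$ with $X_s=\{b\}$, $X_t=\{c\}$ the point $a$ is below both values but not below $X_s\cap X_t=\emptyset$.

**Lemma 2.** Let $P$ have length $\le n$, let $(X_s)_{s\in T}$ be the values of the terms in $T$ under some assignment in $\mathbf{Co}(P)$, and let $\varepsilon$ be the resulting truth values of the equations in $E$. Then $\mathrm{tp}$ is isotone, $M_{\mathrm{tp}(p)}=\{s:p\in X_s\}$, and $\mathrm{tp}(P)$ is a saturated set of $\varepsilon$-coherent types.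

**Proof.** *Isotone.* If $p\trianglelefteq q$, then $q\in\downarrow X_s$ implies $p\in\downarrow X_s$, and $p\in\uparrow X_s$ implies $q\in\uparrow X_s$. So $D(p)\supseteq D(q)$ and $U(p)\subseteq U(q)$. If $p\ne q$, adding $q$ to a longest chain with greatest element $p$ shows $h(p)<h(q)$.

*Membership.* $s\in D(p)\cap U(p)$ means $p\in\downarrow X_s\cap\uparrow X_s=X_s$, by Lemma 1(i).

*Coherence.* (a) is Lemma 1(iii) applied to $X_{s\vee t}=X_s\vee X_t$. (b) holds because $X_{s\wedge t}=X_s\cap X_t$ and $M$ records membership. (c) holds because $X_s=X_t$ whenever $\varepsilon(s=t)$ is true.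

*Saturation.* If $s\in D(p)$, there is $q\in X_s$ with $p\trianglelefteq q$; then $\mathrm{tp}(p)\le\mathrm{tp}(q)$ and $s\in M_{\mathrm{tp}(q)}$. The condition on $U$ is dual. $\square$

**Lemma 3.** Let $Q$ be a saturated set of $\varepsilon$-coherent types with the induced order, and $Y_s=\{\tau\in Q:s\in M_\tau\}$ for $s\in T$. Then each $Y_s\in\mathbf{Co}(Q)$, and $Y_s$ is the value of $s$ under the assignment $x\mapsto Y_x$. If $\varepsilon(s=t)$ is true, then $Y_s=Y_t$.

**Proof.** **Step 1: compute the closures.** We claim $\downarrow Y_s=\{\tau\in Q:s\in D_\tau\}$ and $\uparrow Y_s=\{\tau\in Q:s\in U_\tau\}$. If $\tau\le\tau'$ with $\tau'\in Y_s$, then $s\in M_{\tau'}\subseteq D_{\tau'}\subseteq D_\tau$ by (3). Conversely, if $s\in D_\tau$, saturation gives $\tau'\ge\tau$ in $Y_s$. The second equation is dual.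

**Step 2: convexity.** By Step 1, $\downarrow Y_s\cap\uparrow Y_s=\{\tau\in Q:s\in D_\tau\cap U_\tau\}=Y_s$. This is the intersection of a down-set and an up-set, so $Y_s$ is convex.

**Step 3: the operations are respected.** By (b), $Y_{s\wedge t}=Y_s\cap Y_t$ for $s\wedge t\in T$. For $s\vee t\in T$, Lemma 1(ii), Step 1 and then (a) give
$$Y_s\vee Y_t=\{\tau\in Q:(s\in D_\tau\text{ or }t\in D_\tau)\text{ and }(s\in U_\tau\text{ or }t\in U_\tau)\}=\{\tau\in Q:s\vee t\in D_\tau\cap U_\tau\}=Y_{s\vee t}.$$
Since $T$ is closed under subterms, induction on terms shows that $Y_s$ is the value of $s$.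

**Step 4: true equations.** If $\varepsilon(s=t)$ is true, (c) gives $s\in M_\tau$ if and only if $t\in M_\tau$, so $Y_s=Y_t$. $\square$

**Proof of Theorem A.** **Step 1: transfer the failure to a finite poset.** Let $\varphi$ fail in $\mathbf{Co}(P)$, with $P$ of length $\le n$, under an assignment with term values $X_s$ and truth pattern $\varepsilon$. Put $Q=\mathrm{tp}(P)$. By Lemmas 2 and 3 the sets $Y_s$ are the values of the terms $s\in T$ under an assignment in $\mathbf{Co}(Q)$, and equations true under $\varepsilon$ are true there. If $\varepsilon(s=t)$ is false, some $p$ lies in exactly one of $X_s,X_t$. Since $M_{\mathrm{tp}(p)}$ records the memberships of $p$, the type $\mathrm{tp}(p)$ lies in exactly one of $Y_s,Y_t$, so $Y_s\ne Y_t$. All equations in $E$ keep their truth values, hence $\varphi$ fails in $\mathbf{Co}(Q)$.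

**Step 2: size and length.** $Q$ is a set of types, so $|Q|\le4^m$ for $n=\infty$ and $|Q|\le(n+1)4^m$ for $n<\infty$; in the latter case its length is $\le n$.

**Step 3: chains.** If $P$ is a chain, use pairs. Then $Q$ is an isotone image of a chain, hence a chain. Along it $D$ decreases and $U$ increases, at least one of them strictly at each step, so the integer $|U_\tau|-|D_\tau|\in[-m,m]$ strictly increases. Hence $|Q|\le2m+1$.

**Step 4: decision procedure.** To decide $\forall\bar x\,\varphi$, test it in $\mathbf{Co}(Q)$ for all posets $Q$ (of length $\le n$, respectively all chains) up to the size bound, up to isomorphism. By Steps 1 to 3 the sentence holds in the class if and only if it passes all these tests. $\blacksquare$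

Let $\mathbf{SUB}$ be the class of lattices embeddable into some $\mathbf{Co}(P)$. By the known result on three identities it is a variety, that is, a class defined by identities. A lattice is finitely presented in $\mathbf{SUB}$ if it is given by finitely many generators and relations within $\mathbf{SUB}$. It is residually finite if any two distinct elements are separated by a homomorphism to a finite lattice.

**Corollary 4.** The universal theories of all $\mathbf{Co}(P)$, of all $\mathbf{Co}(P)$ with $P$ finite, and of $\mathbf{SUB}$ coincide. Finitely presented lattices of $\mathbf{SUB}$ are residually finite, and their uniform word problem is decidable.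

**Proof.** The first two theories coincide by Theorem A. Universal sentences pass to sublattices, and $\mathbf{SUB}$ consists of the lattices embeddable into members of $\mathcal C_\infty$ and contains $\mathcal C_\infty$; so its theory is the same.

Let $L$ be finitely presented in $\mathbf{SUB}$, and let the terms $s,t$ in the generators represent distinct elements. The quasi-identity "relations imply $s=t$" fails in $L$, hence in some $\mathbf{Co}(P)$ into which $L$ embeds, hence in $\mathbf{Co}(Q)$ for a finite $Q$. The failing assignment satisfies the relations, so it defines a homomorphism $L\to\mathbf{Co}(Q)$, and this separates $s$ and $t$. Finally, $s$ and $t$ represent the same element of $L$ if and only if "relations imply $s=t$" holds in $\mathbf{SUB}$, which Theorem A decides. $\square$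

## 6. Theorem B, and a single-exponential algorithm

EXPTIME is the class of problems decidable in time $2^{\mathrm{poly}}$. A problem is in coNP if its complement has counterexamples of polynomial size that can be checked in polynomial time. Hardness refers to polynomial-time many-one reductions.

**Theorem B (complexity).** The universal theory of $\mathcal C_\infty$, and of $\mathcal C_n$ for each fixed $n\ge3$, is decidable in time $2^{O(\ell)}$ and is EXPTIME-complete; EXPTIME-hardness holds already for quasi-identities. For $n\le2$, and for chains, the universal theory is coNP-complete.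

Testing all posets with up to $4^m$ points is far too slow, since there are doubly exponentially many of them. Lemma 3 allows us to look for one best set of types instead.

**Proof of the time bound.** Fix $n$ (finite or $\infty$), and rename the variables so that the input has $O(\ell\log\ell)$ bits. There are at most $2^{|E|}$ patterns $\varepsilon$ that make $\neg\varphi$ true; treat each as follows.

**Step 1: compute the largest saturated set.** Start from all $\varepsilon$-coherent types and repeatedly delete types that violate the saturation condition in the current set. The result $Q^*_\varepsilon$ is saturated. It contains every saturated set $S$ of $\varepsilon$-coherent types, because as long as $S$ is contained in the current set, every type of $S$ has its required witnesses in $S$ and is not deleted.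

**Step 2: test the false equations.** Call $\varepsilon$ *realizable* if for each equation $s=t$ with $\varepsilon(s=t)$ false, some $\tau\in Q^*_\varepsilon$ has exactly one of $s,t$ in $M_\tau$.

**Step 3: correctness.** We claim that the sentence fails in $\mathcal C_n$ if and only if some pattern $\varepsilon$ making $\neg\varphi$ true is realizable. If the sentence fails in $\mathbf{Co}(P)$ with pattern $\varepsilon$, then $\mathrm{tp}(P)\subseteq Q^*_\varepsilon$ by Lemma 2, and $\mathrm{tp}(P)$ contains the separating types. Conversely, if $\varepsilon$ is realizable, apply Lemma 3 to $Q^*_\varepsilon$, a poset of length $\le n$: true equations hold, false ones fail by Step 2, so $\varphi$ fails in $\mathbf{Co}(Q^*_\varepsilon)$.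

**Step 4: time.** There are $N=2^{O(m)}$ types. There are at most $N$ rounds of deletion, each polynomial in $N$ and $\ell$. Together with the factor $2^{|E|}$ the total time is $2^{O(\ell)}$. $\square$

## 7. Chains and length at most two: coNP-completeness

**Chains are in coNP.** By Theorem A a failing sentence fails in $\mathbf{Co}(Q)$ for a chain with $|Q|\le2m+1$. Guess $Q$ and the assignment. Values are subsets of $Q$, joins are computed by Lemma 1(ii), and verification takes polynomial time.

**Length at most two is in coNP.** Here the plan of Section 4 succeeds, because the witnesses it adds are extremal points, and those need no further witnesses. (The fence has length $3$.) Let $n\le2$, let $P$ have length $\le n$, and let $\varphi$ fail under an assignment with values $X_s$.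

**Step 1: choose small pieces.** For each false equation $s=t$ of $E$ choose a point $p$ in exactly one of $X_s,X_t$. If $p$ is minimal or maximal in $P$, put $C_p=\{p\}$. Otherwise let $C_p$ consist of $p$ and, for each $s\in T$ with $p\in\downarrow X_s$, one point of $X_s$ that is $\trianglerighteq p$, and for each $s\in T$ with $p\in\uparrow X_s$, one point of $X_s$ that is $\trianglelefteq p$. In this second case, points of $C_p$ strictly above $p$ are maximal in $P$: there is a point below $p$, and a point above a non-maximal $q\triangleright p$ would give a chain of four elements. Dually, points of $C_p$ strictly below $p$ are minimal in $P$. Clearly $|C_p|\le2m+1$.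

**Step 2: restriction to $C_p$ respects terms.** *Claim:* for $s\in T$, $X_s\cap C_p$ is the value of $s$ in $\mathbf{Co}(C_p)$ under the assignment $x\mapsto X_x\cap C_p$. These sets are convex in $C_p$, and meets are clear. Let $s\vee t\in T$. The set $X_{s\vee t}\cap C_p$ is convex in $C_p$ and contains $(X_s\cup X_t)\cap C_p$, so it contains the join computed in $C_p$. Conversely let $z\in X_{s\vee t}\cap C_p$. If $z$ is minimal in $P$, then $z\in\uparrow X_s\cup\uparrow X_t$ gives $z\in X_s\cup X_t$. If $z$ is maximal in $P$, use $\downarrow$ in the same way. Otherwise $z=p$. By Lemma 1(ii), $p\in\downarrow X_s\cup\downarrow X_t$ and $p\in\uparrow X_s\cup\uparrow X_t$, and $C_p$ contains corresponding witnesses above and below $p$. So $p$ lies between two points of $(X_s\cup X_t)\cap C_p$, that is, in the join computed in $C_p$. This proves the claim.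

**Step 3: assemble.** Let $Q$ be the disjoint union of the pieces $C_p$, one for each false equation, with no relations between pieces. A subset of $Q$ is convex if and only if its trace on each piece is, so $\mathbf{Co}(Q)\cong\prod_p\mathbf{Co}(C_p)$. Under the combined assignment, true equations hold in every component, and each false equation fails in its own component. (If there is no false equation, $Q$ is empty, $\mathbf{Co}(Q)$ has one element, and all equations hold, as they should.) So $\varphi$ fails in $\mathbf{Co}(Q)$ with $|Q|\le|E|(2m+1)$. Each piece is a subposet of $P$, so $Q$ has length $\le n$. As for chains, such a counterexample can be guessed and verified in polynomial time. $\square$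

**coNP-hardness, for chains and all $n$.** We reduce unsatisfiability of propositional formulas. For $\psi(v_1,\dots,v_k)$ let $\psi^*$ be $\psi$ with each $v_i$ replaced by the equation $x_i=e$. Consider
$$\forall o,e,\bar x\ \Bigl(o=e\ \text{ or }\ \text{not }\psi^*\ \text{ or, for some }i,\ \text{not }(x_i=o\text{ or }x_i=e)\Bigr).$$
It fails under an assignment exactly when $o\ne e$, each $x_i$ has the value of $o$ or of $e$, and $\psi^*$ is true. Reading $x_i=e$ as "true" and $x_i=o$ as "false", we see that in a lattice with at least two elements it fails if and only if $\psi$ is satisfiable. In the one-element lattice it holds. Each class in question contains the two-element lattice $\mathbf{Co}(P)$ with $|P|=1$, so the sentence belongs to the universal theory if and only if $\psi$ is unsatisfiable. $\square$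

## 8. Safe sets of bit strings

For hardness from length $3$ on, we turn the endless witness chase of the fence into a computation. First we isolate a combinatorial problem that has the same shape: every element demands a successor in the same set.

**Definition (SAFE).** Given $n$ and formulas $\Gamma_0,\Gamma_1$ in conjunctive normal form (with nonempty clauses) in variables $x_1,\dots,x_n$, $y_1,\dots,y_n$, $w_1,\dots,w_n$, a set $S\subseteq\{0,1\}^n$ is *safe* if $\bar0\in S$ and for all $a\in S$ and $j\in\{0,1\}$ there are $b\in S$ and $c\in\{0,1\}^n$ with $\Gamma_j(a,b,c)$ true. SAFE asks whether a safe set exists.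

*Example.* Let $n=1$ and let $\Gamma$ have the clauses $(x_1\text{ or }y_1)$ and $(\neg x_1\text{ or }\neg y_1)$, so $\Gamma$ says $y_1\ne x_1$. For $\Gamma_0=\Gamma_1=\Gamma$ the set $\{0,1\}$ is safe and $\{0\}$ is not. For $\Gamma_0=\Gamma$ and $\Gamma_1=(\neg x_1)$ no safe set exists: $\Gamma_0$ forces $1\in S$, and $\Gamma_1$ is false at $x_1=1$.

**Lemma 5.** SAFE is EXPTIME-hard.

**Proof.** Let $A\in$ EXPTIME.

**Step 1: an alternating machine for the complement.** The complement of $A$ is in EXPTIME, which equals APSPACE, alternating polynomial space (Chandra, Kozen, Stockmeyer, *Alternation*, J. ACM 28 (1981)). So it is accepted by an alternating polynomial-space machine $M$. We may assume that each configuration is accepting, existential or universal, and that each non-accepting one has exactly two (possibly equal) successors: a single successor is counted twice, wider branching is spread over several steps, and rejecting halts are replaced by loops. Let $\mathrm{Acc}$ be the least set of configurations that contains the accepting ones, the existential ones with some successor in $\mathrm{Acc}$, and the universal ones with both successors in $\mathrm{Acc}$. It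 is built in stages starting from the accepting configurations, and $M$ accepts $z$ if and only if the initial configuration is in $\mathrm{Acc}$.

**Step 2: write the moves as CNF formulas.** For an input $z$, code configurations by bit strings of polynomial length, with the initial one coded by $\bar0$ (XOR with a constant string), and treat non-codes as accepting. The successor maps $\delta_0,\delta_1$ and the three predicates have polynomial-size circuits, constructible in polynomial time. Let $R_j(a,b)$ say: $a$ is not accepting, and either $a$ is existential and $b=\delta_j(a)$, or $a$ is universal and $b\in\{\delta_0(a),\delta_1(a)\}$. By the Tseitin transformation (one new variable per gate, clauses stating that each gate is computed correctly, one clause stating that the output is $1$) write $R_j(a,b)\Leftrightarrow\exists c\,\Gamma_j(a,b,c)$ with $\Gamma_j$ a CNF. Pad all strings with unconstrained bits to a common length $n$. Padding does not affect the existence of a safe set: project a safe set to the unpadded bits, or pad its members by zeros.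

**Step 3: if $\bar0\notin\mathrm{Acc}$, there is a safe set.** Take the set of codes of configurations outside $\mathrm{Acc}$. It contains $\bar0$. Let $a$ be in it; $a$ is not accepting. If $a$ is existential, both successors are outside $\mathrm{Acc}$, so $b=\delta_j(a)$ works for each $j$. If $a$ is universal, some successor is outside $\mathrm{Acc}$ and serves as $b$ for both $j$.

**Step 4: if $S$ is safe, then $\bar0\notin\mathrm{Acc}$.** Non-codes are not in $S$, since $R_j(a,b)$ fails for them. We show $S\cap\mathrm{Acc}=\emptyset$. Otherwise take $a\in S\cap\mathrm{Acc}$ of least stage. It is not accepting, since $R_0(a,b)$ holds for some $b$. If it is existential, then $\delta_0(a),\delta_1(a)\in S$ (use $j=0$ and $j=1$), and one of them has smaller stage. If it is universal, some successor is in $S$, and both successors have smaller stage. Each case contradicts the choice of $a$. As $\bar0\in S$, we get $\bar0\notin\mathrm{Acc}$.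

Hence $z\in A$ if and only if $M$ does not accept $z$, if and only if $\bar0\notin\mathrm{Acc}$, if and only if a safe set exists. $\square$

## 9. A quasi-identity that walks a fence of bit strings

We build from $(\Gamma_0,\Gamma_1)$ a quasi-identity whose counterexamples are decorated fences. The design is this. Values $L$ and $R$ play the roles of $\{\mathsf l\}$ and $\{\mathsf r\}$. At a point strictly between them, $p\in V\vee L$ will mean "some point of $V$ is above $p$", and $p\in V\vee R$ will mean "some point of $V$ is below $p$". A bit at a point is stored by saying which of two sets $A^0,A^1$ lies above it, and such a bit passes unchanged between comparable points if both are required to have it. A point of $X^\sigma$ stores one string $a$, in block $\sigma$. A point of $Y^\sigma_j$ above it stores $a$ in block $\sigma$, a successor $b$ in block $1-\sigma$, and the auxiliary bits $c$ in block $2$. A point of $X^{1-\sigma}$ below that one keeps only block $1-\sigma$, that is, $b$. Alternating the block through $\sigma$ lets the old string be forgotten on the way down.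

**Definition ($\theta(\Gamma_0,\Gamma_1)$).** The variables are $o,l,r,i$; $x^\sigma$ and $y^\sigma_j$ for $\sigma,j\in\{0,1\}$, called the *main* variables; and $a^b_{\rho,k}$ for $\rho\in\{0,1,2\}$, $1\le k\le n$, $b\in\{0,1\}$. The pair $(\rho,k)$ is *active* at $x^\sigma$ if and only if $\rho=\sigma$; every pair is active at every $y^\sigma_j$. For a literal $\lambda$ define the variable $\lambda^\sigma$ by
$$x_k\mapsto a^1_{\sigma,k},\quad\neg x_k\mapsto a^0_{\sigma,k};\qquad y_k\mapsto a^1_{1-\sigma,k},\quad\neg y_k\mapsto a^0_{1-\sigma,k};\qquad w_k\mapsto a^1_{2,k},\quad\neg w_k\mapsto a^0_{2,k}.$$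
The hypotheses of $\theta$ are, for all $\sigma,j\in\{0,1\}$ where these occur:

- (H1) $o\le v$ for every variable $v$;
- (H2) $g\le l\vee r$, $g\wedge l=o$, $g\wedge r=o$ for every main $g$;
- (H3) $g\le a^0_{\rho,k}\vee a^1_{\rho,k}$ and $g\wedge a^b_{\rho,k}=o$ ($b=0,1$) for every main $g$ and every $(\rho,k)$ active at $g$;
- (H4) $y^\sigma_j\le l\vee\bigvee_{\lambda\in C}\lambda^\sigma$ for every clause $C$ of $\Gamma_j$;
- (H5) $x^\sigma\le y^\sigma_j\vee l$;
- (H6) $y^\sigma_j\le x^{1-\sigma}\vee r$;
- (H7) $i\le x^0$, and $i\le a^0_{0,k}\vee l$ for all $k$.

The conclusion is $i\le o$.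

*Example.* For $n=1$ and the clause $C=(x_1\text{ or }y_1)$ of $\Gamma_0$, (H4) with $\sigma=0$, $j=0$ is $y^0_0\le l\vee a^1_{0,1}\vee a^1_{1,1}$, and with $\sigma=1$, $j=0$ it is $y^1_0\le l\vee a^1_{1,1}\vee a^1_{0,1}$. At $x^0$ only the pair $(0,1)$ is active, while at $y^0_0$ the pairs $(0,1),(1,1),(2,1)$ are active.

**Lemma 6.** If $\theta$ fails in some $\mathbf{Co}(P)$, there is a safe set. If there is a safe set, $\theta$ fails in $\mathbf{Co}(P)$ for some finite $P$ of length $3$.

**Proof of the first part.** Let capital letters denote values satisfying (H1) to (H7), and let $p_0\in I\setminus O$.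

**Step 1: orient $P$.** By (H7) and (H2), $p_0\in X^0\subseteq L\vee R$, and $p_0\notin L\cup R$ since $X^0\cap L=X^0\cap R=O$. So $p_0$ is in at most one of $\downarrow L,\uparrow L$ and in at most one of $\downarrow R,\uparrow R$, and Lemma 1(ii) gives $p_0\in\uparrow L\cap\downarrow R$ or $p_0\in\downarrow L\cap\uparrow R$. Reversing the order of $P$ does not change $\mathbf{Co}(P)$, so assume $p_0\in\uparrow L\cap\downarrow R$.

Call $p$ *good* if $p\notin O$, $p\in G$ for some main $g$, and $p\in\uparrow L\cap\downarrow R$. Thus $p_0$ is good. (In the fence of Section 4, with $O=\emptyset$ and its values as main values, all $p_i$ and $q_i$ satisfy this definition, and $\mathsf l,\mathsf r$ do not.) For good $p$ we have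
$$p\notin\downarrow L\quad\text{and}\quad p\notin\uparrow R,\tag{4}$$
since $p\in\downarrow L$ would give $p\in L\cap G=O$, and $p\in\uparrow R$ would give $p\in R\cap G=O$.

**Step 2: joins with $L$ and $R$ look up and down.** *(A) For good $p$ and $V\in\mathbf{Co}(P)$: $p\in V\vee L$ if and only if $p\in\downarrow V$; and $p\in V\vee R$ if and only if $p\in\uparrow V$.* By Lemma 1(ii), $p\in V\vee L$ if and only if $p\in(\downarrow V\cup\downarrow L)\cap(\uparrow V\cup\uparrow L)$. As $p\in\uparrow L$, the second factor is automatic; as $p\notin\downarrow L$, the first says $p\in\downarrow V$. The second statement is dual, with $p\in\downarrow R$ and $p\notin\uparrow R$.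

**Step 3: goodness spreads.** *(B) If $p$ is good, $q$ is comparable with $p$, and $q\in G'$ for some main $g'$, then $q$ is good.* Let $q\trianglerighteq p$; then $q\in\uparrow L$. If $q\in O$, then $q\in L$ by (H1), so $p\in\downarrow L$, contradicting (4). So $q\notin O$; hence $q\notin L$, because $L\cap G'=O$; hence $q\notin\downarrow L$, because $q\in\uparrow L$. As $q\in L\vee R\subseteq\downarrow L\cup\downarrow R$, we get $q\in\downarrow R$. Let now $q\trianglelefteq p$; then $q\in\downarrow R$. If $q\in O\subseteq R$, then $p\in\uparrow R$, contradicting (4). So $q\notin O$, $q\notin R$, $q\notin\uparrow R$, and $q\in\uparrow L\cup\uparrow R$ gives $q\in\uparrow L$.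

**Step 4: good points store bits.** *(C) If $p\in G$ is good and $(\rho,k)$ is active at $g$, there is exactly one $b=:\beta_{\rho,k}(p)$ with $p\in\downarrow A^b_{\rho,k}$.* By (H3) and Lemma 1, $p\in\downarrow A^0_{\rho,k}\cup\downarrow A^1_{\rho,k}$, so there is at least one. Suppose both values qualify. By (H3) and Lemma 1 also $p\in\uparrow A^c_{\rho,k}$ for some $c$, so $p\in A^c_{\rho,k}\cap G=O$, a contradiction. Note that $\beta_{\rho,k}(p)$ depends only on $p$, not on $g$.

**Step 5: bits are constant along comparabilities.** *(D) If $p\trianglelefteq q$ are good and $(\rho,k)$ is active at main variables whose values contain $p$ and $q$ respectively, then $\beta_{\rho,k}(p)=\beta_{\rho,k}(q)$.* Indeed $q\in\downarrow A^b_{\rho,k}$ implies $p\in\downarrow A^b_{\rho,k}$, and (C) gives uniqueness.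

**Step 6: read off a safe set.** Write $\beta_\rho=(\beta_{\rho,1},\dots,\beta_{\rho,n})$ and let
$$S=\{\beta_\sigma(p):\sigma\in\{0,1\},\ p\in X^\sigma\text{ good}\}.$$
By (H7) and (A), $p_0\in\downarrow A^0_{0,k}$ for all $k$, so $\beta_0(p_0)=\bar0\in S$. Now let $p\in X^\sigma$ be good, $a=\beta_\sigma(p)$, $j\in\{0,1\}$.

*Up.* By (H5) and (A) there is $q\trianglerighteq p$ in $Y^\sigma_j$. It is good by (B), and $\beta_\sigma(q)=a$ by (D). Put $b=\beta_{1-\sigma}(q)$ and $c=\beta_2(q)$.

*The formula holds.* Let $C$ be a clause of $\Gamma_j$. By (H4), (A) and Lemma 1(iii) there is $\lambda\in C$ with $q\in\downarrow$ of the value of $\lambda^\sigma$. If $\lambda=x_k$, this says $\beta_{\sigma,k}(q)=1$, that is, $a_k=1$; if $\lambda=\neg x_k$, it says $a_k=0$. Literals in $y_k$ and $w_k$ speak in the same way about $b_k$ and $c_k$. So $\lambda$ is true at $(a,b,c)$, and $\Gamma_j(a,b,c)$ holds.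

*Down.* By (H6) and (A) there is $p'\trianglelefteq q$ in $X^{1-\sigma}$. It is good by (B), and $\beta_{1-\sigma}(p')=b$ by (D). So $b\in S$, and $S$ is safe.

**Proof of the second part.** Let $S$ be safe, and for $a\in S$, $j\in\{0,1\}$ choose $s_j(a)\in S$ and $c_j(a)$ such that $\Gamma_j(a,s_j(a),c_j(a))$ is true.

**Step 1: the points and their bits.** Let $P$ have the elements

- *bottoms*: $\mathsf l$ and all $u^b_{\rho,k}$; *tops*: $\mathsf r$ and all $t^b_{\rho,k}$;
- *$p$-points* $p^\sigma_a$ and *$q$-points* $q^\sigma_{j,a}$ ($\sigma,j\in\{0,1\}$, $a\in S$).

Assign bit vectors: $p^\sigma_a$ has $\beta_\sigma=a$ only; $q^\sigma_{j,a}$ has $\beta_\sigma=a$, $\beta_{1-\sigma}=s_j(a)$, $\beta_2=c_j(a)$.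

**Step 2: the order.** The strict order is given by four rules:

1. every bottom $\triangleleft$ every top; $\mathsf l\triangleleft e\triangleleft\mathsf r$ for every $p$- or $q$-point $e$;
2. $p^\sigma_a\triangleleft q^\sigma_{j,a}$ and $p^{1-\sigma}_{s_j(a)}\triangleleft q^\sigma_{j,a}$;
3. for $e$ a $p$- or $q$-point with defined bit $\beta_{\rho,k}(e)=b$: $u^{1-b}_{\rho,k}\triangleleft e\triangleleft t^b_{\rho,k}$;
4. $p\triangleleft t$ for a $p$-point $p$ and a top $t$ whenever $p\triangleleft q\triangleleft t$ for some $q$-point $q$ by the previous rules.

*Example.* For $n=1$ with $\Gamma_0=\Gamma_1$ saying $y_1\ne x_1$ and $S=\{0,1\}$, we have $s_j(a)=1-a$, and for each $j,j'$ rule 2 gives the closed fence $p^0_0\triangleleft q^0_{j,0}\triangleright p^1_1\triangleleft q^1_{j',1}\triangleright p^0_0$.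

By rule 2, if $p\triangleleft q$ for a $p$-point and a $q$-point, then
$$\text{the bit vector defined at }p\text{ coincides with the corresponding one at }q.\tag{5}$$
All relations go strictly upward through the four levels bottoms, $p$-points, $q$-points, tops, so only transitivity needs proof. If bottom $\triangleleft p\triangleleft q$ and the bottom is $\mathsf l$, then $\mathsf l\triangleleft q$ by rule 1. If it is $u^{1-b}_{\rho,k}$, then $\beta_{\rho,k}(p)=b$, so $\beta_{\rho,k}(q)=b$ by (5), and $u^{1-b}_{\rho,k}\triangleleft q$ by rule 3. The case $p\triangleleft q\triangleleft$ top is rule 4, and bottom $\triangleleft e\triangleleft$ top is rule 1. So $P$ is a finite poset on four levels. Its length is $3$, witnessed by $\mathsf l\triangleleft p^0_{\bar0}\triangleleft q^0_{0,\bar0}\triangleleft\mathsf r$.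

**Step 3: the values are convex.** Put $O=\emptyset$, $L=\{\mathsf l\}$, $R=\{\mathsf r\}$, $I=\{p^0_{\bar0}\}$, $X^\sigma=\{p^\sigma_a:a\in S\}$, $Y^\sigma_j=\{q^\sigma_{j,a}:a\in S\}$, $A^b_{\rho,k}=\{u^b_{\rho,k},t^b_{\rho,k}\}$. The sets $X^\sigma,Y^\sigma_j$ are antichains, as each lies on one level, hence convex; $O,L,R,I$ have at most one element. For $A^b_{\rho,k}$, an element strictly between its two points would be a $p$- or $q$-point $e$ with $u^b_{\rho,k}\triangleleft e\triangleleft t^b_{\rho,k}$. The first relation means that $\beta_{\rho,k}(e)$ is defined and equals $1-b$. Then $e\triangleleft t^b_{\rho,k}$ does not come from rule 3. It could come from rule 4 only if $e\triangleleft q$ with $\beta_{\rho,k}(q)=b$, which (5) excludes.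

**Step 4: the hypotheses hold and the conclusion fails.**

- (H1) holds as $O=\emptyset$, and all meet conditions in (H2), (H3) hold by disjointness.
- (H2): $\mathsf l\triangleleft e\triangleleft\mathsf r$ for every $p$- or $q$-point $e$.
- (H3): if $e\in G$ and $(\rho,k)$ is active at $g$, then $b=\beta_{\rho,k}(e)$ is defined, and $u^{1-b}_{\rho,k}\triangleleft e\triangleleft t^b_{\rho,k}$ puts $e$ into $A^0_{\rho,k}\vee A^1_{\rho,k}$.
- (H4): let $q=q^\sigma_{j,a}$, let $C$ be a clause of $\Gamma_j$, and let $\lambda\in C$ be true at $(a,s_j(a),c_j(a))$, with $\lambda^\sigma=a^b_{\rho,k}$. By the definition of $\lambda^\sigma$ and of the bits of $q$, $\beta_{\rho,k}(q)=b$. So $\mathsf l\triangleleft q\triangleleft t^b_{\rho,k}$.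
- (H5): $\mathsf l\triangleleft p^\sigma_a\triangleleft q^\sigma_{j,a}$.
- (H6): $p^{1-\sigma}_{s_j(a)}\triangleleft q^\sigma_{j,a}\triangleleft\mathsf r$, where $s_j(a)\in S$.
- (H7): $I\subseteq X^0$ as $\bar0\in S$, and $\mathsf l\triangleleft p^0_{\bar0}\triangleleft t^0_{0,k}$ for all $k$.

Finally $I\not\subseteq O$. So $\theta$ fails in $\mathbf{Co}(P)$. $\square$

**End of the proof of Theorem B.** Let $n'=\infty$ or $n'\ge3$. By Lemma 6, $\theta(\Gamma_0,\Gamma_1)$ fails in $\mathcal C_{n'}$ if and only if a safe set exists, and $\theta$ is computable in polynomial time from $(\Gamma_0,\Gamma_1)$. By Lemma 5 the set of quasi-identities failing in $\mathcal C_{n'}$ is EXPTIME-hard. Since EXPTIME is closed under complement, the set of quasi-identities valid in $\mathcal C_{n'}$ is EXPTIME-hard too. With Sections 6 and 7 this proves Theorem B. $\blacksquare$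

## 10. A binary counter forces exponentially many points

**Theorem C (sharpness of the size bound).** There are quasi-identities $\theta_n$ of length $O(n)$ that fail in some $\mathbf{Co}(P)$ with $P$ finite of length $3$, but hold in every $\mathbf{Co}(P)$ with $|P|<2^{n-1}$. So the least sufficient size in Theorem A (for $n=\infty$) is $2^{\Theta(\ell)}$.

**Proof.** **Step 1: the formula.** Let $n\ge1$ and let $\Gamma_0=\Gamma_1=\Gamma$ express $y=x+1\bmod2^n$ with carries $w$ and least significant bit first:
$$w_1;\qquad w_{k+1}\leftrightarrow(w_k\text{ and }x_k)\ \ (k<n);\qquad y_k\leftrightarrow(x_k\oplus w_k)\ \ (k\le n).$$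
For $n=2$, for example, $x=(1,0)$ (the number $1$) gives $w=(1,1)$ and $y=(0,1)$ (the number $2$). This is $O(n)$ clauses of bounded width. There are six main variables, $O(n)$ variables in all, and (H1) to (H7) contribute $O(n)$ inequalities and equations of bounded length. So $\theta_n:=\theta(\Gamma,\Gamma)$ has length $O(n)$.

**Step 2: it fails somewhere.** Every $a$ has a successor, so $\{0,1\}^n$ is safe. By Lemma 6, $\theta_n$ fails in $\mathbf{Co}(P)$ for some finite $P$ of length $3$.

**Step 3: every counterexample is large.** Suppose $\theta_n$ fails in $\mathbf{Co}(P)$. The proof of the first part of Lemma 6 yields a good $p_0\in X^0$ with $\beta_0(p_0)=\bar0$, and from each good point of $X^\sigma$ with $\beta_\sigma=a$ a good point of $X^{1-\sigma}$ with $\beta_{1-\sigma}=b$ and $\Gamma(a,b,c)$ true for some $c$, so $b=a+1$ modulo $2^n$. Iterating from $p_0$, after an even number of steps we are in $X^0$, and every even number $a<2^n$ equals $\beta_0(p)$ for some good $p\in X^0$. Since $\beta_0(p)$ depends only on $p$, these points are distinct, so $|P|\ge2^{n-1}$.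

**Step 4: the growth rate.** Let $c$ be a constant such that $\theta_n$ has length at most $cn$. For $\ell\ge c$, sentences of length at most $\ell$ include $\theta_n$ for $n=\lfloor\ell/c\rfloor$, so a sufficient size is at least $2^{\lfloor\ell/c\rfloor-1}$. The upper bound $4^m\le4^\ell$ is Theorem A. $\blacksquare$

## 11. Undecidability of the full elementary theory

**Theorem D (limit).** The full elementary theory of all $\mathbf{Co}(P)$ is undecidable; so is that of all $\mathbf{Co}(P)$ with $P$ finite of length $\le2$.

We use that the elementary theories of graphs and of finite graphs are undecidable (Church's and Trakhtenbrot's theorems together with the interpretation of arbitrary finite-signature structures in graphs, finite ones in finite ones: W. Hodges, *Model Theory*, Theorem 5.5.1; also I. A. Lavrov, 1963). Graphs are simple and nonempty. The idea is to recover points of $P$ as atoms, and a graph from intervals above a least element.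

**Proof.** **Step 1: a poset from a graph.** For a nonempty simple graph $(V,\mathcal E)$ let $P$ be $\{0\}\cup V\cup\mathcal E\cup\{e_v:v\in V\}$ with $0$ least, and otherwise exactly $v\triangleleft e$ for $v\in e\in\mathcal E$ and $v\triangleleft e_v$. It has length $2$. (For two vertices $v,w$ joined by an edge $e$, the elements are $0,v,w,e,e_v,e_w$.)

**Step 2: formulas.** The least element of $\mathbf{Co}(P')$ is $\emptyset$ and its atoms are the singletons, so "atom" is first-order definable in every $\mathbf{Co}(P')$. Let $D_z(v)$ say: $v\ne z$ is an atom and $v\le z\vee e$ for some atom $e\notin\{v,z\}$. Let $E_z(v,w)$ say: $D_z(v)$, $D_z(w)$, $v\ne w$, and there is an atom $e\notin\{v,w,z\}$ with $v\le z\vee e$ and $w\le z\vee e$. In every $\mathbf{Co}(P')$ and for every atom $z$ the relation $E_z$ is symmetric and irreflexive, so it defines a simple graph on $D_z$ (possibly empty).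

**Step 3: the formulas recover the graph.** Take $P$ from Step 1 and $z=\{0\}$. Then $\{0\}\vee\{e\}$ is the interval from $0$ to $e$, which is
$$\{0,e\}\ \text{ if }e\in V,\qquad\{0,v,w,e\}\ \text{ if }e=\{v,w\}\in\mathcal E,\qquad\{0,v,e\}\ \text{ if }e=e_v.$$
The elements of these intervals other than $0$ and $e$ are vertices, and each $v\in V$ occurs, with $e=e_v$; so $D_z$ is the set of singletons of vertices. Two distinct vertices occur together, apart from $0$ and $e$, exactly when $e$ is the edge joining them; so $E_z$ is the edge relation. The defined graph is isomorphic to $(V,\mathcal E)$.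

**Step 4: reduction.** For a graph sentence $\chi$ let $\chi^z$ be its translation: quantifiers are restricted to $D_z$ and the edge relation is replaced by $E_z$. We claim that $\chi$ holds in all nonempty graphs if and only if all $\mathbf{Co}(P')$ satisfy
$$\forall z\,\bigl(z\text{ is an atom and }\exists v\,D_z(v)\ \text{ imply }\ \chi^z\bigr),\tag{6}$$
and that $\chi$ holds in all nonempty finite graphs if and only if (6) holds in all $\mathbf{Co}(P')$ with $P'$ finite of length $\le2$. For "only if", an atom $z$ with $D_z$ nonempty defines a nonempty simple graph, finite if $P'$ is finite, and $\chi$ holds in it. For "if", given a nonempty (finite) graph, apply (6) to its poset $P$ (finite of length $2$ if the graph is finite) with $z=\{0\}$; here $D_z$ is nonempty as $V\neq\emptyset$, so $\chi$ holds in the graph by Step 3.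

A decision procedure for either elementary theory in Theorem D would therefore decide the elementary theory of graphs, respectively of finite graphs, which is impossible. $\blacksquare$
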